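\title{Every Abelian group with a pseudocompact group topology has a strongly pseudocompact one}

\begin{abstract}
We prove in ZFC that every Abelian group that admits a pseudocompact group topology also admits a strongly pseudocompact one. This answers a question of Garc\'ia-Ferreira and Tomita. The new topology is selectively sequentially pseudocompact, so all its powers are strongly pseudocompact. The proof passes through an algebraic description of these groups in terms of the free rank $r_0(G)$ and the cardinalities of the subgroups $nG$.
\end{abstract}

\section{The question and the theorem}\label{sec:intro}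

All topological groups and group topologies in this paper are Hausdorff, so their underlying spaces are Tychonoff. We write $\omega=\{0,1,2,\dots\}$.

A Tychonoff space $X$ is \emph{pseudocompact} if every continuous real-valued function on $X$ is bounded. It is \emph{strongly pseudocompact} if for every sequence $(U_n)_{n<\omega}$ of pairwise disjoint non-empty open subsets of $X$ one can choose points $x_n\in U_n$ so that the set $\{x_n:n<\omega\}$ is not closed in $X$. For Tychonoff spaces this is equivalent to the original definition of Garc\'ia-Ferreira and Ortiz-Castillo, which is stated via $p$-limits for ultrafilters $p$ on $\omega$.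

To compare the two notions, take a sequence $(U_n)$ of non-empty open sets. In a pseudocompact space it cannot be locally finite: otherwise choose $y_n\in U_n$ and continuous $f_n\colon X\to[0,n]$ with $f_n(y_n)=n$ and $f_n=0$ off $U_n$, and $\sum_nf_n$ is continuous and unbounded. So the \emph{sets} $U_n$ accumulate at some point. Strong pseudocompactness asks that a single choice of \emph{points} $x_n\in U_n$ accumulate. It implies pseudocompactness (Lemma~\ref{lem:ssp}), and there is a pseudocompact Abelian group that is not strongly pseudocompact. For a fixed topology the two properties therefore differ. One may ask whether the difference is visible in the algebraic structure of the group.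

\medskip
\noindent\textbf{Question} (Garc\'ia-Ferreira and Tomita). \emph{If an Abelian group admits a pseudocompact group topology, does it admit a strongly pseudocompact group topology?}
\medskip

Dorantes-Aldama and Shakhmatov \cite{DS} treat this as an open question and answer it for particular classes of Abelian groups and under additional set-theoretic assumptions. We show that the answer is yes for all Abelian groups, in ZFC. The topology we construct has a stronger property. A non-empty space $X$ is \emph{selectively sequentially pseudocompact}, \emph{ssp} for short, if for every sequence $(U_n)_{n<\omega}$ of non-empty open sets one can choose $x_n\in U_n$ so that $(x_n)$ has a subsequence converging to a point of $X$. Compact metrizable spaces are ssp, and the property passes to arbitrary products.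

The given topology cannot in general be kept, so the proof goes through algebra: it extracts from a pseudocompact topology a list of cardinal inequalities, and builds an ssp topology from these inequalities alone. The relevant cardinal comes from the following picture. Let $G$ be a dense subgroup of $C^\sigma$, where $C$ is a compact metrizable group. By the Comfort--Ross theorem, recalled in Section~\ref{sec:tools}, $G$ is pseudocompact exactly when it meets every non-empty $G_\delta$-subset of $C^\sigma$. The fibers of the projections $C^\sigma\to C^A$ with $A\subseteq\sigma$ countable are $G_\delta$-sets, and every non-empty $G_\delta$-set contains such a fiber. So $G$ is pseudocompact exactly when it projects onto every countable face $C^A$.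

\begin{definition}\label{def:m}
Let $X$ be a set and $\Omega$ an index set. A set $S\subseteq X^\Omega$ is \emph{$\omega$-full} if its projection to $X^A$ is onto for every countable $A\subseteq\Omega$. For an infinite cardinal $\sigma$, let $\mathfrak m(\sigma)$ be the least size of an $\omega$-full subset of $\{0,1\}^\sigma$. A cardinal $\tau$ is \emph{admissible} if $\mathfrak m(\sigma)\le\tau\le 2^\sigma$ for some uncountable cardinal $\sigma$.
\end{definition}

For an Abelian group $G$ and $n\ge1$ put $nG=\{nx:x\in G\}$, and let $r_0(G)$ be the free rank of $G$, the size of a maximal independent set of elements of infinite order.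

\begin{theorem}\label{thm:main}
For an Abelian group $G$ the following are equivalent.
\begin{enumerate}
\item[(a)] $G$ admits a pseudocompact group topology.
\item[(b)] $G$ admits a strongly pseudocompact group topology.
\item[(c)] $G$ admits a group topology for which all powers $G^\kappa$ are strongly pseudocompact.
\item[(d)] $G$ admits an ssp group topology.
\item[(e)] There is an integer $m\ge1$ such that
\begin{enumerate}
\item[(i)] $mG=0$, or there is an uncountable cardinal $\sigma$ with $\mathfrak m(\sigma)\le r_0(G)$ and $|mG|\le2^\sigma$; and
\item[(ii)] for every $n\ge1$ dividing $m$, the group $nG$ is finite or $|nG|$ is admissible.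
\end{enumerate}
\end{enumerate}
\end{theorem}

The implication (a)$\Rightarrow$(b) answers the question.

Why should one expect this? An $\omega$-full subgroup $G$ of $C^\sigma$ lifts \emph{points} from countable faces. Given basic open sets $U_n\subseteq C^\sigma$, all supported on a countable set $A$, we can find $x_n\in U_n\cap G$ whose restrictions to $A$ have a convergent subsequence, but nothing controls the $x_n$ outside $A$. To be ssp it is enough that $G$ lift \emph{convergent sequences} from countable faces to convergent sequences. A convergent sequence in $C^A$ is a point of $\Phi^A$, where $\Phi$ is the set of convergent sequences in $C$. Both $C$ and $\Phi$ have size at most $\mathfrak c=2^\omega$, and for such sets an $\omega$-full subset of the $\sigma$-th power needs no more than $\mathfrak m(\sigma)$ elements (Lemma~\ref{lem:m}). Lifting sequences thus costs no more elements than lifting points. The remaining difficulty is algebraic: the lifted sequences must sit inside a copy of a prescribed group. We make them independent, using coordinates that the countable face does not see.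

We prove (d)$\Rightarrow$(c)$\Rightarrow$(b)$\Rightarrow$(a) in Section~\ref{sec:tools}. Section~\ref{sec:model} carries out the construction for the free Abelian group of rank $\mathfrak c$, Section~\ref{sec:construction} in general, and Section~\ref{sec:split} deduces (e)$\Rightarrow$(d). Section~\ref{sec:necessity} proves (a)$\Rightarrow$(e). We begin with the cardinal $\mathfrak m(\sigma)$ and with what condition (e) says in examples.

\section{Admissible cardinals and condition (e)}\label{sec:card}

Throughout, $\mathbb T=\mathbb R/\mathbb Z$, $\mathbb Z(n)$ is the cyclic group of order $n$, $\mathbb Z(p^\infty)$ is the $p$-component of $\mathbb Q/\mathbb Z$, and $X^{(\kappa)}$ is the direct sum of $\kappa$ copies of a group $X$.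

\begin{lemma}\label{lem:m}
Let $\sigma$ be an infinite cardinal.
\begin{enumerate}
\item[(1)] $\mathfrak c\le\mathfrak m(\sigma)\le2^\sigma$, and $\mathfrak m(\omega_1)=\mathfrak c$.
\item[(2)] $\sigma\le 2^{\mathfrak m(\sigma)}$.
\item[(3)] If $1\le|X|\le\mathfrak c$, then $X^\sigma$ has an $\omega$-full subset of size at most $\mathfrak m(\sigma)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) An $\omega$-full subset of $\{0,1\}^\sigma$ projects onto $\{0,1\}^\omega$, and $\{0,1\}^\sigma$ itself is $\omega$-full. The functions $\omega_1\to\{0,1\}$ with countable support form an $\omega$-full set, since a function on a countable set can be extended by $0$. Their number is at most $\omega_1^{\,\omega}\le\mathfrak c^{\,\omega}=\mathfrak c$.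

(2) If $S\subseteq\{0,1\}^\sigma$ is $\omega$-full, then for $\alpha\ne\beta$ some $s\in S$ has $s(\alpha)\neq s(\beta)$. So $\alpha\mapsto(s(\alpha))_{s\in S}$ is an injection of $\sigma$ into $\{0,1\}^S$.

(3) As $|\sigma\times\omega|=\sigma$, there is an $\omega$-full set $S\subseteq\{0,1\}^{\sigma\times\omega}$ of size $\mathfrak m(\sigma)$. Regard $S$ as a subset of $(\{0,1\}^\omega)^\sigma$. It is still $\omega$-full, because $A\times\omega$ is countable when $A$ is. Now apply a surjection $\{0,1\}^\omega\to X$ in each coordinate.
\end{proof}

By (1), admissible cardinals are at least $\mathfrak c$, and $\mathfrak c$ is admissible because $\mathfrak m(\omega_1)=\mathfrak c\le2^{\omega_1}$. Allowing $\sigma=\omega$ in Definition~\ref{def:m} would add only the value $\mathfrak m(\omega)=\mathfrak c=2^\omega$, so the word ``uncountable'' there loses nothing. It is what the construction of Section~\ref{sec:construction} needs.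

\begin{example}\label{ex:cardinals}
Every cardinal $\tau\geq 2$ with $\tau^\omega=\tau$ is admissible: such a $\tau$ is at least $\mathfrak c$, and the countably supported functions show $\mathfrak m(\tau)\le\tau^\omega=\tau\le2^\tau$. Not every cardinal above $\mathfrak c$ is admissible. Let $\beth_0=\omega$, $\beth_{n+1}=2^{\beth_n}$ and $\tau=\sup_n\beth_n$. If $\tau\le2^\sigma$, then $\sigma\ge\tau$, since $\sigma\le\beth_n$ would give $2^\sigma\le\beth_{n+1}<\tau$. Let $S\subseteq\{0,1\}^\sigma$ have size at most $\tau$ and write $S=\bigcup_nS_n$ with $|S_n|\le\beth_n$. The map $\alpha\mapsto(s(\alpha))_{s\in S_n}$ takes fewer than $\sigma$ values, so we can pick pairwise distinct coordinates $\alpha_0,\beta_0,\alpha_1,\beta_1,\dots$ with $s(\alpha_n)=s(\beta_n)$ for all $s\in S_n$. No $s\in S$ takes the value $0$ at all $\alpha_n$ and $1$ at all $\beta_n$. Hence $\mathfrak m(\sigma)>\tau$, and $\tau$ is not admissible.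
\end{example}

\begin{example}\label{ex:groups}
The following cases show what each part of (e) does.
\begin{enumerate}
\item[(1)] A finite group satisfies (e) with $m=|G|$. A countably infinite group violates (ii) for $n=1$.
\item[(2)] A non-zero torsion-free group $G$ satisfies (e) exactly when $|G|$ is admissible. Indeed $|mG|=|G|\ge r_0(G)$ for all $m$, and $r_0(G)=|G|$ when $G$ is uncountable (Lemma~\ref{lem:essential} below).
\item[(3)] A torsion group has $r_0(G)=0$, so (i) forces $mG=0$. For $G=\mathbb Z(4)^{(\omega)}\oplus\mathbb Z(2)^{(\mathfrak c)}$ the cardinal $|G|=\mathfrak c$ is admissible, but $mG=0$ forces $2\mid m$, and $2G$ is countably infinite. So (ii) fails, and it fails only at a proper multiple of $G$.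
\item[(4)] Let $\kappa=2^{2^{\mathfrak c}}$ and $G=\mathbb T\times\mathbb Z(2)^\kappa$, a compact group with $r_0(G)=\mathfrak c$. Condition (i) fails for $m=1$: if $\mathfrak m(\sigma)\le\mathfrak c$, then $\sigma\le2^{\mathfrak c}$ by Lemma~\ref{lem:m}(2), so $2^\sigma\le\kappa<|G|$. It holds for $m=2$ and $\sigma=\omega_1$, since $2G\cong\mathbb T$. The free rank controls only $mG$, and the part of $G$ killed by $m$ may be arbitrarily larger.
\end{enumerate}
\end{example}

\section{Tools}\label{sec:tools}

\subsection*{Selective sequential pseudocompactness}

\begin{lemma}\label{lem:ssp}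
\begin{enumerate}
\item[(1)] A strongly pseudocompact Tychonoff space is pseudocompact.
\item[(2)] An ssp Tychonoff space is strongly pseudocompact.
\item[(3)] Any product of ssp spaces is ssp.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $f\colon X\to\mathbb R$ be continuous and unbounded. Pick $y_n$ with $|f(y_{n+1})|>|f(y_n)|+1$ and let $U_n$ be the set of $x$ with $\bigl||f(x)|-|f(y_n)|\bigr|<1/2$. The $U_n$ are pairwise disjoint, non-empty and open. Every point has a neighborhood on which $f$ is bounded, and such a neighborhood meets only finitely many $U_n$. So $\{x_n:n<\omega\}$ is closed for every choice of $x_n\in U_n$.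

(2) Let the $U_n$ be pairwise disjoint, non-empty and open, and pick $x_n\in U_n$ with a subsequence converging to $x$. If $x=x_k$, then $U_k$ is a neighborhood of $x$ that contains $x_n$ only for $n=k$, which is impossible. So $x$ lies in the closure of $\{x_n:n<\omega\}$ but not in this set.

(3) Let $U_n$ be non-empty open subsets of $\prod_\alpha X_\alpha$. After shrinking, $U_n=\prod_\alpha U_{n,\alpha}$ with $U_{n,\alpha}=X_\alpha$ for $\alpha$ outside a finite set $F_n$. Let $\alpha_0,\alpha_1,\dots$ be a finite or infinite enumeration of $\bigcup_nF_n$, and put $J_{-1}=\omega$. Recursively, apply the ssp property of $X_{\alpha_i}$ to the sequence $(U_{n,\alpha_i})_{n\in J_{i-1}}$ to get points $x_n(\alpha_i)\in U_{n,\alpha_i}$ for $n\in J_{i-1}$ and an infinite set $J_i\subseteq J_{i-1}$ such that $(x_n(\alpha_i))_{n\in J_i}$ converges. For $n\notin J_{i-1}$ choose $x_n(\alpha_i)\in U_{n,\alpha_i}$ arbitrarily, and for $\alpha\notin\bigcup_nF_n$ let $x_n(\alpha)$ be a fixed point of $X_\alpha$, independent of $n$. Then $x_n\in U_n$. Let $J$ be an infinite set with $J\setminus J_i$ finite for all $i$: the last $J_i$ if the enumeration is finite,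 and $\{j_0<j_1<\cdots\}$ with $j_i\in J_i$ otherwise. The sequence $(x_n)_{n\in J}$ converges in every coordinate.
\end{proof}

This gives (d)$\Rightarrow$(c)$\Rightarrow$(b)$\Rightarrow$(a) in Theorem~\ref{thm:main}: the powers of an ssp group are ssp by (3), hence strongly pseudocompact by (2); (c) contains (b) as the case $\kappa=1$; and (b)$\Rightarrow$(a) is (1). Part (3) is the reason to work with the ssp property: in Section~\ref{sec:split} the group is cut into summands, and the topologies found on the summands are multiplied.

\subsection*{Abelian groups}

Put $G[n]=\{x\in G:nx=0\}$. A family $(y_i)$ of non-zero elements is \emph{independent} if the sum of the subgroups $\langle y_i\rangle$ is direct. If $R$ is $\mathbb Z$ or $\mathbb Z/p^e$, a family in an $R$-module is \emph{$R$-independent} if a finite $R$-linear combination of its members vanishes only when all coefficients are $0$ in $R$; such a family has no repetitions and is a basis of the free $R$-module it generates. The free rank $r_0(X)$ equals $\dim_{\mathbb Q}(X\otimes\mathbb Q)$, so $r_0(X)=r_0(Y)+r_0(X/Y)$ for every subgroup $Y\le X$. In particular $r_0$ does not increase under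 subgroups and quotients, and it does not change when we pass to a subgroup with torsion quotient or to a quotient by a torsion subgroup. We use two textbook facts.
\begin{itemize}
\item (Pr\"ufer--Baer) If $mX=0$ for some $m\ge1$, then $X$ is a direct sum of cyclic groups of prime-power order.
\item A divisible group $D$ (one with $nD=D$ for all $n\ge1$) is injective: every homomorphism from a subgroup of $X$ to $D$ extends to $X$.
\end{itemize}

\begin{lemma}\label{lem:essential}
Let $X$ be an Abelian group and $Y$ a maximal independent set of elements of infinite or prime order. Then: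
\begin{enumerate}
\item[(1)] every monomorphism of $\langle Y\rangle$ into a divisible group $D$ extends to a monomorphism $X\to D$;
\item[(2)] $|X|\le\max(\omega,|Y|)$;
\item[(3)] exactly $r_0(X)$ elements of $Y$ have infinite order.
\end{enumerate}
In particular, if $X$ is uncountable and has only countably many torsion elements, then $r_0(X)=|X|$.
\end{lemma}

\begin{proof}
Every non-zero subgroup $H\le X$ meets $\langle Y\rangle$ non-trivially. Indeed, $H$ contains an element $z$ of infinite or prime order, and if $H\cap\langle Y\rangle=0$, then $Y\cup\{z\}$ is a larger independent set.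

(1) Extend by injectivity of $D$. The kernel of the extension meets $\langle Y\rangle$ trivially, so it is $0$.

(2) The group $\langle Y\rangle=\bigoplus_{y\in Y}\langle y\rangle$ embeds in a direct sum $D$ of $|Y|$ groups of the form $\mathbb Q$ or $\mathbb Z(p^\infty)$. This $D$ is divisible of size at most $\max(\omega,|Y|)$, and $X$ embeds in it by (1).

(3) Let $Y_0$ be the set of elements of $Y$ of infinite order. An element $x$ of infinite order has a non-zero multiple in $\langle Y\rangle$, so $X/\langle Y\rangle$ is torsion, and so is $\langle Y\rangle/\langle Y_0\rangle$. Hence $r_0(X)=r_0(\langle Y_0\rangle)=|Y_0|$.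

In the last statement, $|Y|=|X|$ by (2) and $Y\setminus Y_0$ is countable, so $|Y_0|=|X|$.
\end{proof}

\subsection*{Compact and pseudocompact groups}

A subset $D$ of a space $X$ is \emph{$G_\delta$-dense} if it meets every non-empty $G_\delta$-subset of $X$, that is, every non-empty intersection of countably many open sets. A topological group $G$ is \emph{precompact} if it is a dense subgroup of a compact group $K$, its \emph{completion}; if $G$ is Abelian, so is $K$.
\begin{itemize}
\item (Comfort--Ross) A topological group is pseudocompact if and only if it is precompact and $G_\delta$-dense in its completion.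
\end{itemize}
For a compact Abelian group $K$, let $\widehat K$ be the discrete group of continuous homomorphisms $K\to\mathbb T$ (characters), and put $w(K)=|\widehat K|$. From Pontryagin duality we use the following.
\begin{itemize}
\item The characters embed $K$ topologically in $\mathbb T^{\widehat K}$. The group $K$ is infinite if and only if $\widehat K$ is. In that case $w(K)$ is the weight of $K$, and $|K|\le|\mathbb T^{w(K)}|=2^{w(K)}$. The group $K$ is metrizable if and only if $w(K)\le\omega$.
\item If $N$ is a closed subgroup of $K$, then $\widehat{K/N}$ is a subgroup of $\widehat K$ and the quotient is isomorphic to $\widehat N$. So $w(N)\le w(K)$, and $w(N)=w(K)$ if $w(K)>\omega$ and $K/N$ is metrizable.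
\item If $Y$ is a subgroup of $\widehat K$, then $K$ maps continuously and homomorphically onto the compact dual of $Y$. The dual of a direct sum is the product of the duals, and the duals of $\mathbb Z$, $\mathbb Z(p)$, $\mathbb Z(p^\infty)$ are $\mathbb T$, $\mathbb Z(p)$ and the group $\mathbb Z_p$ of $p$-adic integers.
\end{itemize}

\section{The free group of rank $\mathfrak c$}\label{sec:model}

We first make precise the lifting property described in the introduction. A sequence \emph{with its limit} is written $(f_n)_{n\le\omega}$, where $f_n\to f_\omega$ as $n\to\omega$.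

\begin{definition}\label{def:lift}
Let $C$ be a space and $\Omega$ a set. A set $E\subseteq C^\Omega$ \emph{lifts convergent sequences} if for every countable $A\subseteq\Omega$ and every sequence $(f_n)_{n\le\omega}$ in $C^A$ with $f_n\to f_\omega$ there are $x_n\in E$ $(n\le\omega)$ with $x_n|_A=f_n$ for all $n\le\omega$ and $x_n\to x_\omega$ in $C^\Omega$.
\end{definition}

\begin{lemma}\label{lem:lift}
Let $C$ be compact metrizable and let $E\subseteq C^\Omega$ lift convergent sequences. Then every subspace $H$ with $E\subseteq H\subseteq C^\Omega$ is ssp.
\end{lemma}

\begin{proof}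
Let $W_n$ be non-empty open subsets of $H$, and pick $h_n\in W_n$. There is a basic open set $U_n\subseteq C^\Omega$ with $h_n\in U_n$ and $U_n\cap H\subseteq W_n$; membership in $U_n$ depends only on a finite set $F_n$ of coordinates. Let $A=\bigcup_nF_n$. Since $C^A$ is compact metrizable, there are $n_0<n_1<\cdots$ such that $f_l=h_{n_l}|_A$ converges to some $f_\omega\in C^A$. Take $x_l\in E$ $(l\le\omega)$ lifting this sequence. Then $x_l$ agrees with $h_{n_l}$ on $F_{n_l}$, so $x_l\in U_{n_l}\cap E\subseteq W_{n_l}$ for $l<\omega$. Choose $x_l$ from $W_{n_l}$ and $h_n$ from every other $W_n$. The subsequence $(x_l)_{l<\omega}$ converges to $x_\omega\in H$.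
\end{proof}

The lemma applies to \emph{every} $H\supseteq E$. So once $E$ is found, it suffices to embed a given group in $C^\Omega$, purely algebraically, so that the image contains $E$. The countably supported elements of $\mathbb T^{\omega_1}$ lift convergent sequences (extend by $0$), but they include torsion elements, so a torsion-free group cannot contain them. An \emph{independent} set $E$ that lifts convergent sequences, on the other hand, lies in a copy of any group of large enough free rank and not too large size.

Such an $E$ must contain sequences that converge to points of $E$, and each sequence must be independent together with its limit. The next lemma produces one such sequence from each member of an independent family. The naive choice, putting $e_i$ in the $n$-th coordinate and $0$ elsewhere, converges to $0$, which belongs to no independent set; adding the constant function $e_i$ repairs this.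

\begin{lemma}\label{lem:seq}
Let $R$ be $\mathbb Z$ or $\mathbb Z/p^e$, and let $(e_i)_{i\in J}$ be an $R$-independent family in an $R$-module $X$. For $i\in J$ and $n\le\omega$ define $e_{i,n}\in X^\omega$ by
\[
e_{i,n}(k)=\begin{cases}2e_i&\text{if }k=n,\\ e_i&\text{if }k\neq n,\end{cases}\qquad k<\omega .
\]
Thus $e_{i,\omega}$ is the constant function $e_i$. The family $(e_{i,n})_{i\in J,\,n\le\omega}$ is $R$-independent, and $e_{i,n}(k)=e_{i,\omega}(k)$ whenever $n>k$.
\end{lemma}

\begin{proof}
The last statement is the definition. Suppose $\sum_{i,n}c_{i,n}e_{i,n}=0$ with finitely many non-zero $c_{i,n}\in R$, and put $c_i=\sum_{n\le\omega}c_{i,n}$. The $k$-th coordinate of the relation is $\sum_i(c_i+c_{i,k})e_i=0$, so $c_i+c_{i,k}=0$ for all $i\in J$ and $k<\omega$. For large $k$ we have $c_{i,k}=0$, which gives $c_i=0$. Hence $c_{i,k}=0$ for all $k<\omega$, and then $c_{i,\omega}=c_i=0$.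
\end{proof}

\begin{example}\label{ex:free}
\emph{The group $\mathbb Z^{(\mathfrak c)}$ admits an ssp group topology.} Work in $\mathbb T^\Omega$ with $\Omega=\omega_1\times\omega$, viewed as $\omega_1$ rows $\{\eta\}\times\omega$. Call a \emph{task} a pair $i=(\xi,(f_n)_{n\le\omega})$, where $\xi<\omega_1$ and $f_n\to f_\omega$ in $\mathbb T^{\xi\times\omega}$. As $\xi\times\omega$ is countable, the set $J$ of tasks has size $\omega_1\cdot\mathfrak c=\mathfrak c$. By Lemma~\ref{lem:essential}, $r_0(\mathbb T)=\mathfrak c$, so there is a $\mathbb Z$-independent family $(e_i)_{i\in J}$ in $\mathbb T$. Let $e_{i,n}\in\mathbb T^\omega$ be as in Lemma~\ref{lem:seq}. For a task $i$ as above and $n\le\omega$ put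
\[
x_{i,n}(\eta,k)=\begin{cases}f_n(\eta,k)&\text{if }\eta<\xi,\\ e_{i,n}(k)&\text{if }\eta\ge\xi.\end{cases}
\]
The rows below $\xi$ perform the task, and each row from $\xi$ on carries a signature of the pair $(i,n)$. Let $E$ be the set of all $x_{i,n}$.

In each coordinate $x_{i,n}\to x_{i,\omega}$: in the rows below $\xi$ because $f_n\to f_\omega$, and in the other rows because the values are eventually constant. A countable set $A\subseteq\Omega$ lies in $\xi\times\omega$ for some $\xi<\omega_1$, and a convergent sequence in $\mathbb T^A$, extended by $0$ to $\xi\times\omega$, is a task. So $E$ lifts convergent sequences. A finite relation among the $x_{i,n}$ involves finitely many ordinals $\xi$. In a row $\eta$ above all of them it reads as the same relation among the $e_{i,n}$, so it is trivial. Hence $\langle E\rangle\cong\mathbb Z^{(\mathfrak c)}$, and $\langle E\rangle$ is ssp by Lemma~\ref{lem:lift}.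
\end{example}

The ordinal $\omega_1$ is used twice: every countable subset is bounded, so each task fits below some $\xi$; and above any finitely many $\xi$ there is a free row. With countably many coordinates there is no room for signatures: the only $\omega$-full subset of $\mathbb T^\omega$ is $\mathbb T^\omega$ itself.

\section{Independent sets that lift convergent sequences}\label{sec:construction}

For a group of rank $\rho$ with $\mathfrak m(\sigma)\le\rho\le2^\sigma$ the rows must have size $\sigma$, and two steps of Example~\ref{ex:free} break down. First, up to $2^\sigma$ independent signatures are needed, while $\mathbb T$ supplies only $\mathfrak c$ and $\mathbb Z(p^e)$ only one. We get them from the following classical theorem.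
\begin{itemize}
\item (Hausdorff) On an infinite set of size $\sigma$ there is an independent family of $2^\sigma$ subsets: a family $(D_i)$ such that $D_{i_1}\cap\dots\cap D_{i_r}\setminus(D_{j_1}\cup\dots\cup D_{j_s})\ne\emptyset$ for all distinct indices $i_1,\dots,i_r,j_1,\dots,j_s$.
\end{itemize}
Second, there are $2^\sigma$ convergent sequences on an initial block of rows, which is too many when $\rho<2^\sigma$. Only their restrictions to countable sets matter, however, so an $\omega$-full set of them is enough, and it has size at most $\mathfrak m(\sigma)$. For use with torsion groups we also keep a reserve $E^*$ of further independent elements.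

\begin{lemma}\label{lem:main}
Let either $C=\mathbb T$ and $R=\mathbb Z$, or $C=\mathbb Z(p^e)$ with the discrete topology, $e\ge1$, and $R=\mathbb Z/p^e$. Let $\sigma$ be uncountable and $\mathfrak m(\sigma)\le\rho\le2^\sigma$. Then $C^\sigma$ contains disjoint sets $E$ and $E^*$ of size $\rho$ such that $E\cup E^*$ is $R$-independent and every subgroup of $C^\sigma$ containing $E$ is ssp.
\end{lemma}

\begin{proof}
Since $\sigma\ge\omega_1$, the set $\Omega=\omega_1\times\sigma\times\omega$ has size $\sigma$, and we may work in $C^\Omega$. The \emph{row} $\eta<\omega_1$ is $\{\eta\}\times\sigma\times\omega$.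

\emph{Tasks.} Let $\Phi$ be the set of sequences $(\varphi(n))_{n\le\omega}$ in $C$ with $\varphi(n)\to\varphi(\omega)$. Then $1\le|\Phi|\le\mathfrak c$, so Lemma~\ref{lem:m}(3) gives an $\omega$-full set $S\subseteq\Phi^\Omega$ with $|S|\le\mathfrak m(\sigma)$. The tasks are the pairs $(s,\xi)\in S\times\omega_1$. Let $P$ and $P^*$ be sets of size $\rho$, and let $J$ be the disjoint union of $S\times\omega_1$, $P$ and $P^*$. From $\omega_1\le\mathfrak c\le\mathfrak m(\sigma)\le\rho$ we get $|S\times\omega_1|\le\rho$, so $|J|=\rho\le2^\sigma$.

\emph{Signatures.} By Hausdorff's theorem there are sets $D_i\subseteq\sigma$ $(i\in J)$ none of which is covered by finitely many of the others. Let $g\in C$ be an element of infinite order if $C=\mathbb T$, and a generator if $C=\mathbb Z(p^e)$; in both cases $cg=0$ with $c\in R$ implies $c=0$. Let $e_i\in C^\sigma$ be $g$ on $D_i$ and $0$ elsewhere. Evaluating a relation $c_0e_{i_0}+\dots+c_re_{i_r}=0$ with distinct indices at a point of $D_{i_0}\setminus(D_{i_1}\cup\dots\cup D_{i_r})$ gives $c_0g=0$, so $c_0=0$; the same holds for every other coefficient. Thus $(e_i)_{i\in J}$ is $R$-independent. Lemma~\ref{lem:seq}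 with $X=C^\sigma$ gives an $R$-independent family $e_{i,n}\in(C^\sigma)^\omega=C^{\sigma\times\omega}$ $(i\in J,\ n\le\omega)$ with $e_{i,n}(\beta,k)=e_{i,\omega}(\beta,k)$ for $n>k$.

\emph{The sets $E$ and $E^*$.} For a task $i=(s,\xi)$ and $n\le\omega$, and for $j\in P\cup P^*$, define elements of $C^\Omega$ by
\[
x_{i,n}(\eta,\beta,k)=\begin{cases}s(\eta,\beta,k)(n)&\text{if }\eta<\xi,\\ e_{i,n}(\beta,k)&\text{if }\eta\ge\xi,\end{cases}
\qquad\qquad
y_j(\eta,\beta,k)=e_{j,\omega}(\beta,k).
\]
Let $E$ consist of all $x_{i,n}$ and all $y_j$ with $j\in P$, and let $E^*=\{y_j:j\in P^*\}$.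

\emph{Independence.} Given a finite relation among the $x_{i,n}$ and $y_j$, choose $\eta<\omega_1$ with $\eta\ge\xi$ for each of the finitely many tasks $(s,\xi)$ that occur in it. On row $\eta$ the element $x_{i,n}$ restricts to $e_{i,n}$ and $y_j$ restricts to $e_{j,\omega}$, so all coefficients vanish. In particular these elements are pairwise distinct, so $E\cap E^*=\emptyset$ and $|E|=|E^*|=\rho$.

\emph{Lifting.} For each task $i=(s,\xi)$ we have $x_{i,n}\to x_{i,\omega}$ in every coordinate $(\eta,\beta,k)$: for $\eta<\xi$ because $s(\eta,\beta,k)\in\Phi$, and for $\eta\ge\xi$ because the value is constant for $n>k$. Let $A\subseteq\Omega$ be countable and $f_n\to f_\omega$ in $C^A$. For $a\in A$ the sequence $\varphi_a=(f_n(a))_{n\le\omega}$ belongs to $\Phi$. As $S$ is $\omega$-full, some $s\in S$ has $s(a)=\varphi_a$ for all $a\in A$. As $A$ meets only countably many rows, there is $\xi<\omega_1$ such that all of them have index below $\xi$. For $i=(s,\xi)$ we get $x_{i,n}(a)=s(a)(n)=f_n(a)$ for all $a\in A$ and $n\le\omega$. So $E$ lifts convergent sequences, and Lemma~\ref{lem:lift} finishes the proof.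
\end{proof}

Two classes of groups now embed between $E$ and $C^\sigma$.

\begin{proposition}\label{prop:A}
Let $A$ be an Abelian group and $\sigma$ an uncountable cardinal with $\mathfrak m(\sigma)\le r_0(A)$ and $|A|\le2^\sigma$. Then $A$ admits an ssp group topology.
\end{proposition}

\begin{proof}
Let $Y$ be a maximal independent set of elements of $A$ of infinite or prime order, and let $Y_0$ and $Y_p$ be the sets of its elements of infinite order and of order $p$. By Lemma~\ref{lem:essential}(3), $\rho=|Y_0|=r_0(A)$, so $\mathfrak m(\sigma)\le\rho\le|A|\le2^\sigma$. Take $E\subseteq\mathbb T^\sigma$ of size $\rho$ from Lemma~\ref{lem:main} and map $Y_0$ bijectively onto $E$. The group $\mathbb T^\sigma[p]\cong\mathbb Z(p)^\sigma$ is a vector space of size $2^\sigma$ over the field with $p$ elements, so it has a basis of size $2^\sigma\ge|A|\ge|Y_p|$. Map $Y_p$ injectively into this basis. The sum of the subgroups $\mathbb T^\sigma[p]$ over all primes $p$ is direct, and it meets the torsion-free group $\langle E\rangle$ trivially. So our maps define a monomorphism $\langle Y\rangle\to\mathbb T^\sigma$. Since $\mathbb T^\sigma$ is divisible, Lemma~\ref{lem:essential}(1)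 extends it to a monomorphism $A\to\mathbb T^\sigma$. The image contains $E$, so it is ssp, and we transfer its topology to $A$.
\end{proof}

\begin{proposition}\label{prop:B}
Let $p$ be a prime, $e\geq1$, and $H=\bigoplus_{k=1}^e\mathbb Z(p^k)^{(\gamma_k)}$, where $\gamma_e$ is admissible and $\gamma_k\le\gamma_e$ for all $k$. Then $H$ admits an ssp group topology.
\end{proposition}

\begin{proof}
Let $\mathfrak m(\sigma)\le\gamma_e\le2^\sigma$ with $\sigma$ uncountable, and take $E,E^*\subseteq\mathbb Z(p^e)^\sigma$ from Lemma~\ref{lem:main} with $\rho=\gamma_e$. Send the generators of the $\gamma_e$ summands $\mathbb Z(p^e)$ bijectively onto $E$. The remaining cyclic summands number at most $\gamma_e=|E^*|$, so we can assign distinct elements $y\in E^*$ to them. Send the generator of such a summand, of order $p^k$, to $p^{e-k}y$, which is killed by $p^k$. This defines a homomorphism $h\colon H\to\mathbb Z(p^e)^\sigma$ whose image contains $E$. An element of the kernel gives a relation $\sum c\,x+\sum d\,p^{e-k}y=0$ with $x\in E$, $y\in E^*$ and integers $c,d$. Independence over $\mathbb Z/p^e$ gives $p^e\mid c$ and $p^e\mid d\,p^{e-k}$, that is, $p^k\mid d$.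 So the element is $0$, and $h$ is injective.
\end{proof}

\section{Splitting off the bounded part: (e) implies (d)}\label{sec:split}

Let $m$ be as in (e). Proposition~\ref{prop:A} needs a bound on the size of the whole group, while (i) bounds only $|mG|$; Example~\ref{ex:groups}(4) shows that the gap is real. The excess is killed by $m$, and we split it off as a direct summand.

\begin{lemma}\label{lem:split}
Let $G$ be an Abelian group and $m\ge1$ such that $\mu=|mG|$ is infinite. Then $G=A\oplus B$ with $|A|=\mu$ and $mB=0$.
\end{lemma}

\begin{proof}
Choose for each element of $mG$ one preimage under multiplication by $m$, and let $G_0$ be the subgroup they generate. Then $|G_0|\le\mu$ and $mG_0=mG$. For $x\in G$ pick $y\in G_0$ with $my=mx$; then $x-y\in G[m]$, so $G=G_0+G[m]$. By Pr\"ufer--Baer, $G[m]=\bigoplus_{i\in I}\langle c_i\rangle$ with each $\langle c_i\rangle$ finite. Each element of $G_0\cap G[m]$ involves finitely many $i$, so there is $I_0\subseteq I$ with $|I_0|\le\mu$ and $G_0\cap G[m]\subseteq C_0=\bigoplus_{i\in I_0}\langle c_i\rangle$. Put $A=G_0+C_0$ and $B=\bigoplus_{i\in I\setminus I_0}\langle c_i\rangle$. Then $A+B=G_0+G[m]=G$.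 If $b\in B$ equals $y+c$ with $y\in G_0$ and $c\in C_0$, then $y=b-c\in G_0\cap G[m]\subseteq C_0$, so $b\in C_0\cap B=0$. Finally $|A|\le\mu$, and $|A|\ge|mA|\ge|mG_0|=\mu$.
\end{proof}

\begin{proof}[Proof of (e)$\Rightarrow$(d)]
\emph{Step 1: the summand $A$.} If $mG=0$, put $A=0$ and $B=G$. If $mG\ne0$, fix $\sigma$ as in (i). Since $mG\cong G/G[m]$ and $G[m]$ is torsion, $\mu=|mG|\ge r_0(mG)=r_0(G)\ge\mathfrak m(\sigma)\ge\mathfrak c$, and Lemma~\ref{lem:split} gives $G=A\oplus B$ with $|A|=\mu$ and $mB=0$. In both cases Pr\"ufer--Baer gives
\[
B\cong\bigoplus_{p^k\mid m,\ k\ge1}\mathbb Z(p^k)^{(\beta_{p,k})},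
\]
a sum over finitely many pairs $(p,k)$.

Condition (ii) speaks about the cardinals $|nG|$, and these reveal $\beta_{p,k}$ only when $\beta_{p,k}$ exceeds $|A|$. We therefore move the small terms into $A$: those with $\beta_{p,k}$ finite if $mG=0$, and those with $\beta_{p,k}\le\mu$ if $mG\neq0$, and we replace these $\beta_{p,k}$ by $0$. Now every $\beta_{p,k}$ is $0$ or an infinite cardinal greater than $|A|$. If $mG=0$, then $A$ is finite, and the discrete topology on $A$ is ssp. If $mG\ne0$, then still $|A|=\mu\le2^\sigma$, and $r_0(A)=r_0(G)\ge\mathfrak m(\sigma)$ because $G/A\cong B$ is torsion. So $A$ admits an ssp group topology by Proposition~\ref{prop:A}.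

\emph{Step 2: blocks of the $p$-component of $B$.} Fix a prime $p\mid m$, write $m=p^em'$ with $p\nmid m'$, and put $\beta_k=\beta_{p,k}$ for $1\le k\le e$. The terms $\mathbb Z(p^k)^{(\beta_k)}$ cannot be treated one at a time. In $\mathbb Z(4)^{(\mathfrak c)}\oplus\mathbb Z(2)^{(\omega)}$, which satisfies (e) with $m=4$, the cardinal $\beta_1=\omega$ is not admissible, and the second term has to be carried by the first as in Proposition~\ref{prop:B}. So we attach each term to a term of larger exponent and at least as large multiplicity, whenever there is one.

If all $\beta_k$ are $0$, there is nothing to do. Otherwise let $k_1$ be the largest $k$ with $\beta_k>0$. Given $k_i$, let $k_{i+1}$ be the largest $k<k_i$ with $\beta_k>\beta_{k_i}$, if there is one. This stops at some $k_r$; put $k_{r+1}=0$. By construction $0<\beta_{k_1}<\dots<\beta_{k_r}$, $\beta_k=0$ for $k>k_1$, and $\beta_k\le\beta_{k_i}$ for $k_{i+1}<k\le k_i$. Consequently $\beta_j\le\beta_{k_i}$ for all $j\ge k_i$: a $j$ with $k_i<j\le k_1$ lies in some interval $(k_{l+1},k_l]$ with $l<i$, so $\beta_j\le\beta_{k_l}<\beta_{k_i}$. The $p$-component of $B$ is $H_1\oplus\dots\oplus H_r$,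 where
\[
H_i=\bigoplus_{k_{i+1}<k\le k_i}\mathbb Z(p^k)^{(\beta_k)} .
\]

\emph{Step 3: each $\beta_{k_i}$ is admissible.} Let $n=p^{k_i-1}m'$, a divisor of $m$. Multiplication by $m'$ kills the $q$-components of $B$ for primes $q\ne p$ and is an automorphism of the $p$-component. Multiplication by $p^{k_i-1}$ kills $\mathbb Z(p^j)$ for $j<k_i$ and maps it onto a copy of $\mathbb Z(p^{\,j-k_i+1})\neq0$ for $j\ge k_i$. Hence
\[
nG\cong nA\oplus\bigoplus_{j=k_i}^{e}\mathbb Z(p^{\,j-k_i+1})^{(\beta_j)} .
\]
The cardinal $\beta_{k_i}=\max_{j\ge k_i}\beta_j$ is infinite and greater than $|A|$, so $|nG|=\beta_{k_i}$. By (ii) it is admissible, and Proposition~\ref{prop:B}, with $k_i$ in the role of $e$, gives an ssp group topology on $H_i$.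

\emph{Step 4.} The group $G$ is the direct sum of $A$ and the finitely many blocks $H_i$ obtained for the primes $p\mid m$. The product topology is a Hausdorff group topology on $G$, and it is ssp by Lemma~\ref{lem:ssp}(3).
\end{proof}

\section{Cardinal invariants of pseudocompact groups: (a) implies (e)}\label{sec:necessity}

By the Comfort--Ross theorem we have to bound from below the size and the free rank of a $G_\delta$-dense subgroup of a compact group. Call a closed subgroup $N$ of a compact Abelian group $K$ \emph{large} if $K/N$ is metrizable. Points of a metrizable space are $G_\delta$-sets, so the cosets of a large subgroup are closed $G_\delta$-subsets of $K$.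

\begin{lemma}\label{lem:gdelta}
\begin{enumerate}
\item[(1)] If $f\colon X\to X'$ is a continuous surjection and $D$ is $G_\delta$-dense in $X$, then $f(D)$ is $G_\delta$-dense in $X'$.
\item[(2)] A $G_\delta$-dense subset of a metrizable space is the whole space.
\item[(3)] If $W$ is a $G_\delta$-subset of a compact Abelian group $K$ and $x\in W$, then $x+N\subseteq W$ for some large subgroup $N$.
\item[(4)] If $D=\bigcup_{n\ge1}D_n$ is $G_\delta$-dense in a compact Abelian group $K$, then there are $n\geq1$, $x\in K$ and a large subgroup $N$ such that $D_n\cap(x+N)$ is $G_\delta$-dense in $x+N$.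
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Preimages of non-empty $G_\delta$-sets are non-empty $G_\delta$-sets. (2) Every point is a $G_\delta$-set.

(3) Write $W=\bigcap_iO_i$ with $O_i$ open. As $K$ carries the topology induced from $\mathbb T^{\widehat K}$, each $O_i$ contains $x+V_i$, where $V_i$ is a neighborhood of $0$ given by conditions on the values of finitely many characters; $V_i$ contains the intersection of their kernels. Let $N$ be the intersection of the kernels of all these countably many characters. Then $x+N\subseteq W$, and the characters define a continuous injection of the compact group $K/N$ into a countable power of $\mathbb T$, so $K/N$ is metrizable.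

(4) Suppose not. Put $Z_0=K$, a coset of the large subgroup $K$. Given a coset $Z_{n-1}$ of a large subgroup, $D_n\cap Z_{n-1}$ is not $G_\delta$-dense in $Z_{n-1}$, so some non-empty $G_\delta$-subset $W$ of $Z_{n-1}$ misses $D_n$. Since $Z_{n-1}$ is a $G_\delta$-set in $K$, so is $W$, and by (3) $W$ contains a coset $Z_n$ of a large subgroup. The sets $Z_n$ are closed, non-empty and decreasing, so $\bigcap_nZ_n$ is a non-empty $G_\delta$-set by compactness. It misses every $D_n$, contradicting the $G_\delta$-density of $D$.
\end{proof}

The next lemma connects arbitrary compact Abelian groups with $\mathfrak m$. It is stated for subsets, not subgroups, because Lemma~\ref{lem:rank} applies it to a subset of a coset.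

\begin{lemma}\label{lem:size}
Let $N$ be a compact Abelian group with $w(N)=\lambda>\omega$, and let $D\subseteq N$ be $G_\delta$-dense. Then $|D|\ge\mathfrak m(\lambda)$.
\end{lemma}

\begin{proof}
Let $Y$ be a maximal independent set of elements of $\widehat N$ of infinite or prime order. By Lemma~\ref{lem:essential}(2), $\lambda\le\max(\omega,|Y|)$, and $\lambda>\omega$ gives $|Y|=\lambda$. The subgroup $\langle Y\rangle=\bigoplus_{y\in Y}\langle y\rangle$ of $\widehat N$ yields a continuous surjection of $N$ onto a product $\prod_{\alpha<\lambda}C_\alpha$, where each $C_\alpha$ is $\mathbb T$ or some $\mathbb Z(p)$. For countable $A\subseteq\lambda$, compose with the projection onto the metrizable group $\prod_{\alpha\in A}C_\alpha$. By Lemma~\ref{lem:gdelta}(1),(2), $D$ maps onto $\prod_{\alpha\in A}C_\alpha$. Applying set-theoretic surjections $C_\alpha\to\{0,1\}$ in each coordinate turns the image of $D$ in $\prod_{\alpha<\lambda}C_\alpha$ into an $\omega$-full subset of $\{0,1\}^\lambda$ of size at most $|D|$.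
\end{proof}

\begin{lemma}\label{lem:adm}
If $L$ is an infinite pseudocompact Abelian group, then $|L|$ is admissible. An infinite compact metrizable group has size $\mathfrak c$.
\end{lemma}

\begin{proof}
An infinite compact group has no isolated point, since otherwise all its points would be isolated by translation and it would be finite. A non-empty compact metrizable space without isolated points has size $\mathfrak c$. This proves the second statement.

Let $K$ be the completion of $L$ and $\lambda=w(K)\ge\omega$. By Comfort--Ross, $L$ is $G_\delta$-dense in $K$. If $\lambda>\omega$, then $\mathfrak m(\lambda)\le|L|\le|K|\le2^\lambda$ by Lemma~\ref{lem:size}. If $\lambda=\omega$, then $L=K$ by Lemma~\ref{lem:gdelta}(2), so $|L|=\mathfrak c$, which is admissible.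
\end{proof}

For condition (i) the lower bound must be moved from the size of the group to its free rank. Let $M$ be $G_\delta$-dense in $C$ and let $F\le M$ be free with $M/F$ torsion. Each element of $M$ has a multiple in $F$, but the multiplier depends on the element. Lemma~\ref{lem:gdelta}(4) makes it constant, equal to $k$ say, on a $G_\delta$-dense part of a coset $x+N$. Multiplying by $k$ then moves this part into $F$ and keeps it $G_\delta$-dense in a coset of $kN$. For this to give $|F|\ge\mathfrak m(w(C))$, multiplication by $k$ must not lower the weight. The hypothesis cannot be dropped: for $M=C=\mathbb T\times\mathbb Z(2)^\kappa$ with $\kappa>2^{\mathfrak c}$ we have $w(C)=\kappa$ and $r_0(M)=\mathfrak c<\mathfrak m(\kappa)$ by Lemma~\ref{lem:m}(2), while $w(2C)=\omega$.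

\begin{lemma}\label{lem:rank}
Let $C$ be a compact Abelian group and $\lambda>\omega$ a cardinal with $w(kC)=\lambda$ for all $k\ge1$. Then $r_0(M)\ge\mathfrak m(\lambda)$ for every $G_\delta$-dense subgroup $M$ of $C$.
\end{lemma}

\begin{proof}
Let $F\le M$ be generated by a maximal independent set of elements of infinite order. Then $|F|\le\max(\omega,r_0(M))$ and $M/F$ is torsion, so $M=\bigcup_{k\ge1}M_k$ with $M_k=\{z\in M:kz\in F\}$. By Lemma~\ref{lem:gdelta}(4) there are $k\geq1$, $x\in C$ and a large subgroup $N$ such that $D=\{y\in N:x+y\in M_k\}$ is $G_\delta$-dense in $N$. By Lemma~\ref{lem:gdelta}(1), $kD$ is $G_\delta$-dense in the compact group $kN$. For $y\in D$ we have $kx+ky\in F$, so $kD\subseteq F-kx$ and $|kD|\le|F|$.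

The continuous surjection $C\to kC/kN$, $z\mapsto kz+kN$, vanishes on $N$. So $kC/kN$ is a quotient of $C/N$, which gives $w(kC/kN)\le w(C/N)\le\omega$. Since $w(kC)=\lambda>\omega$, we get $w(kN)=\lambda$. Lemma~\ref{lem:size} gives $\mathfrak m(\lambda)\le|kD|\le\max(\omega,r_0(M))$, and $\mathfrak m(\lambda)\ge\mathfrak c>\omega$ forces $r_0(M)\ge\mathfrak m(\lambda)$.
\end{proof}

When the weight is countable, Lemma~\ref{lem:size} is not available, but then the $G_\delta$-dense subgroup is the compact group itself, and a direct argument works.

\begin{lemma}\label{lem:rankc}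
Let $C$ be a compact Abelian group such that $kC$ is infinite for all $k\ge1$. Then $r_0(C)\ge\mathfrak c$.
\end{lemma}

\begin{proof}
First, $C$ is not torsion. Otherwise $C=\bigcup_{k\ge1}C[k]$ is a countable union of closed subgroups, and by the Baire category theorem some $C[k]$ has non-empty interior, hence is open. Then $kC\cong C/C[k]$ is compact and discrete, hence finite.

Let $x\in C$ have infinite order and let $Q$ be the closure of $\langle x\rangle$, an infinite compact group. A character of $Q$ that vanishes at $x$ vanishes on $Q$, so $\chi\mapsto\chi(x)$ identifies $\widehat Q$ with an infinite subgroup $X$ of $\mathbb T$. If $X$ is not torsion, it contains a copy of $\mathbb Z$. If $X$ is torsion, it is a subgroup of $\mathbb Q/\mathbb Z=\bigoplus_p\mathbb Z(p^\infty)$ and the direct sum of its $p$-components $X_p\le\mathbb Z(p^\infty)$. Proper subgroups of $\mathbb Z(p^\infty)$ are finite, so either some $X_p$ equals $\mathbb Z(p^\infty)$, or the set $\Pi$ of primes with $X_p\ne0$ is infinite and $X$ contains $\bigoplus_{p\in\Pi}\mathbb Z(p)$. By duality, $Q$ maps onto one of the groups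
\[
\mathbb T,\qquad\mathbb Z_p,\qquad\prod_{p\in\Pi}\mathbb Z(p).
\]
Each has size $\mathfrak c$, and their torsion subgroups $\mathbb Q/\mathbb Z$, $0$ and $\bigoplus_{p\in\Pi}\mathbb Z(p)$ are countable. By Lemma~\ref{lem:essential} each has free rank $\mathfrak c$. Hence $r_0(C)\ge r_0(Q)\ge\mathfrak c$.
\end{proof}

\begin{proof}[Proof of (a)$\Rightarrow$(e)]
Let $G$ carry a pseudocompact group topology, with completion $K$. For each $n\ge1$ the subgroup $nG$ is a continuous image of $G$, hence pseudocompact, so it is finite or of admissible size by Lemma~\ref{lem:adm}. Thus (ii) holds for every $m$.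

We choose $m$ so that further multiplication lowers neither the size of $mG$ nor the weight of $mK$, as Lemmas~\ref{lem:rank} and~\ref{lem:rankc} require. Since cardinals are well ordered, there are $m_1,m_2\geq1$ that minimize $|nG|$ and $w(nK)$, respectively, over $n\ge1$. Put $m=m_1m_2$. For $k\ge1$ we have $kmG\subseteq mG\subseteq m_1G$, so $|kmG|\le|mG|\le|m_1G|\le|kmG|$. The inclusions $kmK\subseteq mK\subseteq m_2K$ of closed subgroups give the same chain for $w$. Therefore
\[
|kmG|=|mG|\quad\text{and}\quad w(kmK)=w(mK)\qquad\text{for all }k\ge1 .
\]

If $mG$ is finite of order $q$, then $qmG=0$, so $|mG|=|qmG|=1$. Thus $mG=0$, and (i) holds.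

Let $mG$ be infinite. Put $M=mG$, $C=mK$ and $\lambda=w(C)\ge\omega$. By Comfort--Ross and Lemma~\ref{lem:gdelta}(1), applied to multiplication by $m$, the subgroup $M$ is $G_\delta$-dense in the compact group $C$.

If $\lambda>\omega$, then $w(kC)=\lambda$ for all $k$, and Lemma~\ref{lem:rank} gives $r_0(G)\ge r_0(M)\ge\mathfrak m(\lambda)$. Also $|mG|\le|C|\le2^\lambda$. So (i) holds with $\sigma=\lambda$.

If $\lambda=\omega$, then $C$ is metrizable and $M=C$ by Lemma~\ref{lem:gdelta}(2). Hence $|mG|=\mathfrak c\le2^{\omega_1}$ by Lemma~\ref{lem:adm}. Each $kC=kmG$ has the size of $mG$ and is infinite, so Lemma~\ref{lem:rankc} gives $r_0(G)\ge r_0(C)\ge\mathfrak c=\mathfrak m(\omega_1)$. So (i) holds with $\sigma=\omega_1$.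
\end{proof}

This closes the cycle (d)$\Rightarrow$(c)$\Rightarrow$(b)$\Rightarrow$(a)$\Rightarrow$(e)$\Rightarrow$(d) and completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{1}

\bibitem{DS}
Alejandro Dorantes-Aldama and Dmitri Shakhmatov,
\emph{Selectively sequentially pseudocompact group topologies on torsion and torsion-free Abelian groups},
arXiv:1708.06587 (2017).

\end{thebibliography}
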